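# Nilpotent groups of class 2 with no coarse embedding into an abelian group

## 1. Three groups that fit into no abelian group

All groups in these notes are countable. Each carries a proper left-invariant metric; the terms are defined precisely below.

**Theorem 1.** The following countable locally nilpotent-by-finite groups do not coarsely embed into any countable abelian group.

1. $\Gamma=V\rtimes\langle x\rangle$ with $V=\bigoplus_{i\ge1}(\mathbb Zy_i\oplus\mathbb Zz_i)$, where $x$ has infinite order and $xy_ix^{-1}=y_iz_i$, $xz_ix^{-1}=z_i$. This group is torsion-free and nilpotent of class 2.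
2. The central product $\Delta$ of all the groups $U_n=UT_{n+1}(\mathbb Z)$, $n\ge2$, amalgamated along their centres. In $\Delta$ the normal closure of every finitely generated subgroup has finite Hirsch length.
3. $\mathbb Z\wr F=\bigl(\bigoplus_F\mathbb Z\bigr)\rtimes F$ with $F$ a countably infinite locally finite group. This group is locally abelian-by-finite.

The theorem answers a question from T. Banakh, J. Higes, I. Zarichinyy, "The coarse classification of countable abelian groups", arXiv:0807.1141 (2008). They show that every countable group that coarsely embeds into a countable abelian group is locally nilpotent-by-finite, and the question is whether the converse holds: does each locally nilpotent-by-finite group coarsely embed into an abelian group? Theorem 1 says no. Its first example shows that the answer is already no for torsion-free nilpotent groups of class 2. Class 2 is optimal, because class 1 means abelian, and an abelian group embeds into itself.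

Now the words in the statement.

**Definition (proper left-invariant metric).** A metric $d$ on $G$ is left-invariant if $d(gu,gv)=d(u,v)$ for all $g,u,v$. It is proper if closed balls are compact, which here means finite.

By a result of Smith, every countable group has such a metric, and for any two of them the identity map is a coarse equivalence. So nothing below depends on the choice of metric. On $\mathbb Z^n$ the sup-norm distance is an example. On a group that is not finitely generated, word metrics with finitely many generators are not available, and one gives the generators weights that tend to infinity; Section 8 does this by hand.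

**Definition (coarse embedding).** A map $f:X\to Y$ of metric spaces is a coarse embedding if there are non-decreasing $\rho_-,\rho_+:[0,\infty)\to[0,\infty)$ with $\rho_-(t)\to\infty$ as $t\to\infty$ and
$$\rho_-(d_X(x,x'))\le d_Y(f(x),f(x'))\le\rho_+(d_X(x,x'))\qquad\text{for all }x,x'\in X.$$

A coarse embedding is not assumed to be a homomorphism. For instance, $n\mapsto 3n$ and $n\mapsto\lfloor n/2\rfloor$ are coarse embeddings $\mathbb Z\to\mathbb Z$. The constant map is not, since it forces $\rho_-(t)=0$ for all integers $t\ge0$. Every map defined on a finite group is a coarse embedding: take $\rho_-(t)=0$ up to the diameter and $\rho_-(t)=t$ beyond.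

**Definition (locally nilpotent-by-finite).** $G$ is locally nilpotent-by-finite if every finitely generated subgroup of $G$ contains a nilpotent subgroup of finite index. Locally nilpotent, locally abelian-by-finite and locally finite are read in the same way.

**Definition (Hirsch length).** Write $[a,b]=aba^{-1}b^{-1}$, let $[a_1,\dots,a_c]=[\dots[[a_1,a_2],a_3],\dots,a_c]$, and let $\gamma_1(N)=N$, $\gamma_{i+1}(N)=[\gamma_i(N),N]$ be the lower central series. If $K$ is finitely generated and $N\le K$ is nilpotent of finite index, the Hirsch length of $K$ is $\sum_i\mathrm{rk}\bigl(\gamma_i(N)/\gamma_{i+1}(N)\bigr)$, where $\mathrm{rk}$ is torsion-free rank. It does not depend on $N$ and does not increase when one passes to a finitely generated subgroup. For a locally nilpotent-by-finite group $G$, let $h(G)\in[0,\infty]$ be the supremum of the Hirsch lengths of its finitely generated subgroups.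

For example, $h(\mathbb Z^n)=n$, a locally finite group has $h=0$, and the Heisenberg group $UT_3(\mathbb Z)$, with abelianization $\mathbb Z^2$ and commutator subgroup $\mathbb Z$, has $h=3$. The torsion-free rank of an abelian group is the largest number of $\mathbb Z$-independent elements, possibly $\infty$.

Here is a picture of the three groups. In $\Gamma$ each triple $x,y_i,z_i$ generates a Heisenberg group with $[x,y_i]=z_i$ central. All these Heisenberg groups share the same $x$, and their centres are independent. In $\Delta$ the factors share their centre instead: $\Delta$ is the quotient of $\bigoplus_{n\ge 2}U_n$ by the subgroup generated by all $\zeta_n\zeta_m^{-1}$, where $\zeta_n$ generates the centre of $U_n$. In $\mathbb Z\wr F$ a single lamp subgroup $\mathbb Z$ has infinitely many commuting conjugates.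

## 2. What an abelian target forces, and what it permits

Theorem 1 comes from a counting obstruction. For a finite symmetric set $S\subset G$ let $B_S(L)$ be the set of products of at most $L$ elements of $S$; here $L$ is an integer.

**Theorem 2 (obstruction).** Let $G$ coarsely embed into a countable abelian group, and let $H\le G$ be finitely generated. Then there is $k=k(H)$ such that for all $s_1,\dots,s_r\in G$, with
$$P=s_1Hs_1^{-1}\cdot s_2Hs_2^{-1}\cdots s_rHs_r^{-1}\quad\text{(product set)},$$
and every finite symmetric $S\subset G$, there is $C$ with $|P\cap B_S(L)|\le CL^k$ for all $L\ge1$. The exponent $k$ does not depend on $r$, on the $s_i$, or on $S$.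

**Theorem 3.** If $G$ is countable, locally nilpotent and coarsely embeds into a countable abelian group, then for every finitely generated $H\le G$ the normal closure $H^G$ has $h(H^G)<\infty$.

Theorem 3 rules out $\Gamma$ again: the normal closure of $\langle x\rangle$ contains every $z_i=[x,y_i]$. The group $\Delta$ shows that its conclusion does not suffice for embeddability. On the positive side, targets of finite rank can be described completely.

**Theorem 4.** For a countable group $G$ the following are equivalent:

- (a) $G$ coarsely embeds into $\mathbb Z^k$ for some $k$;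
- (b) $G$ coarsely embeds into a countable abelian group of finite torsion-free rank;
- (c) there is $D$ such that for every finite symmetric $S\subset G$ there is $C_S$ with $|B_S(L)|\le C_SL^D$ for all $L\ge1$;
- (d) $G$ is locally nilpotent-by-finite and $h(G)<\infty$.

**Corollary 5.** Every subgroup of $\bigoplus_{i\ge1}G_i$, with each $G_i$ as in Theorem 4, coarsely embeds into $\bigoplus_{\mathbb N}\mathbb Z$. For example, $\bigoplus_nUT_n(\mathbb Z)$ does.

So the answer is yes when $h(G)<\infty$ and no in general. Unbounded nilpotency class is not by itself an obstruction, while class 2 can already fail. No complete classification of the groups that embed into abelian groups of infinite rank is claimed.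

We shall use four textbook theorems.

- (T1) Subgroups of finitely generated nilpotent groups are finitely generated. For every group $N$ the map $(g_1,\dots,g_c)\mapsto[g_1,\dots,g_c]$ induces a surjective homomorphism $(N/\gamma_2)^{\otimes c}\to\gamma_c/\gamma_{c+1}$. In particular $\gamma_{c+1}/\gamma_{c+2}$ is a quotient of $\gamma_c/\gamma_{c+1}\otimes N/\gamma_2$, and if $N=\langle x_1,\dots,x_m\rangle$ then $\gamma_c/\gamma_{c+1}$ is generated by the classes of the commutators $[x_{j_1},\dots,x_{j_c}]$.
- (T2) The Bass–Guivarc'h formula: if $N$ is finitely generated nilpotent and $r_i=\mathrm{rk}(\gamma_i/\gamma_{i+1})$, then its balls $B_S(L)$, for a finite symmetric generating set $S$, have size between constant multiples of $L^d$, with $d=\sum_i i\,r_i$. Passing to a finite-index subgroup does not change the degree $d$.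
- (T3) Gromov's theorem: a finitely generated group of polynomial growth is nilpotent-by-finite.
- (T4) The symmetric Lovász Local Lemma: let $\mathcal E$ be a finite family of events, each of probability at most $p$. Suppose each $E\in\mathcal E$ has a subfamily $\mathcal N(E)\ni E$ with at most $n$ members such that $E$ is mutually independent of $\mathcal E\setminus\mathcal N(E)$. If $e\,p\,n\le1$, then with positive probability no event of $\mathcal E$ occurs.

In (T2) note that $d\ge\sum_i r_i$, the Hirsch length. For the Heisenberg group, $d=1\cdot2+2\cdot1=4$ while $h=3$.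

## 3. Coarse embeddings without metrics, and the first examples

For $f:G\to A$ with $A$ abelian, written additively, and for $g\in G$, put
$$D(g)=\{f(ug)-f(u):u\in G\}\subset A .$$
This is the set of all displacements that right multiplication by $g$ can cause in $A$. The next lemma removes metrics from the problem.

**Lemma 1.** Let $f:G\to A$ be a map from a countable group to a countable abelian group. If $f$ is a coarse embedding, then

- (α) $D(g)$ is finite for every $g\in G$;
- (β) for every finite $Q\subset A$ the set $\{x^{-1}y: f(y)-f(x)\in Q\}$ is finite.

Conversely, if $G$ is infinite and (α), (β) hold, then $f$ is a coarse embedding.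

*Proof.* Let $f$ be a coarse embedding. We have $d_A(0,f(ug)-f(u))=d_A(f(u),f(ug))\le\rho_+(d(u,ug))=\rho_+(d(1,g))$, so $D(g)$ lies in one ball of $A$ and is finite. For (β), put $N=\max_{b\in Q}d_A(0,b)$ and choose $T$ with $\rho_-(t)>N$ for $t>T$. If $f(y)-f(x)\in Q$, then $\rho_-(d(x,y))\le N$, so $d(1,x^{-1}y)=d(x,y)\le T$. Hence $x^{-1}y$ lies in the finite ball $B(1,T)$.

Conversely, let $\rho_+(t)=\max\{d_A(0,b):b\in D(g),\ d(1,g)\le t\}$. The maximum is over a finite set, by (α) and properness, and the set is non-empty since $D(1)=\{0\}$. Taking $g=x^{-1}x'$ gives the upper bound. Let $\rho_-(t)=\inf\{d_A(f(x),f(y)):d(x,y)\ge t\}$. The set is non-empty because an infinite group with a proper metric is unbounded. Both functions are non-decreasing, and the lower bound holds by definition. Given $N$, apply (β) to the finite ball $Q$ of radius $N$ around $0$. The resulting finite set lies in some $B(1,T)$, so $d(x,y)>T$ implies $d_A(f(x),f(y))>N$, and $\rho_-(t)\ge N$ for $t>T$. $\square$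

Two consequences will be used constantly. First, by (β) with $Q=\{0\}$, all the elements $u^{-1}v$ with $f(u)=f(v)$ lie in one finite set, so
$$\text{there is }M\text{ with }|f^{-1}(a)|\le M\text{ for all }a\in A. \tag{1}$$
Second, writing $f(ug_1\cdots g_L)-f(u)$ as the sum of the differences $f(ug_1\cdots g_i)-f(ug_1\cdots g_{i-1})$, we get
$$f(ug_1\cdots g_L)-f(u)\in D(g_1)+\dots+D(g_L). \tag{2}$$

**Example (locally finite groups).** Let $G$ be infinite and the union of finite subgroups $\{1\}=F_0\le F_1\le F_2\le\cdots$. Let $d(g,g')$ be the least $n$ with $g^{-1}g'\in F_n$, that is, with $gF_n=g'F_n$. This is a proper left-invariant metric. Choose a set $T_n\ni1$ of representatives of the left cosets of $F_{n-1}$ in $F_n$. Every $g\in F_n$ is uniquely $t_nt_{n-1}\cdots t_1$ with $t_i\in T_i$, and since $1\in T_i$ the expression does not change when $n$ is increased. The coset $gF_j=t_n\cdots t_{j+1}F_j$ determines, and is determined by, the $t_i$ with $i>j$. Number $T_i$ by $\mathbb Z/m_i$, $m_i=[F_i:F_{i-1}]$, with $1\mapsto0$, and send $g$ to the sequence of numbers of its $t_i$. This is a bijection $f$ from $G$ to $A=\bigoplus_i\mathbb Z/m_i$,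 and $d(g,g')\le j$ holds exactly when $f(g)-f(g')\in\bigoplus_{i\le j}\mathbb Z/m_i$. Thus $f$ is an isometry for the analogous metric on $A$. However non-abelian $G$ is, it has the coarse shape of an abelian group. In particular $F$ in Theorem 1(3) is harmless on its own, and so is $\bigoplus_F\mathbb Z$; it is the action that will do the damage.

**Example (Heisenberg group).** Let $x,y$ generate the Heisenberg group with $[x,y]=z$ central, and write elements as $x^ay^bz^c$. Two maps come to mind. The homomorphism $x^ay^bz^c\mapsto(a,b)$ to $\mathbb Z^2$ satisfies (α), but violates (β), since it kills all powers of $z$. The coordinate map $x^ay^bz^c\mapsto(a,b,c)$ satisfies neither the homomorphism law nor (α): from $xy=yxz$ we get $y^bx=xy^bz^{-b}$, so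
$$x^ay^bz^c\cdot x=x^{a+1}y^bz^{c-b},$$
and $D(x)\ni(1,0,-b)$ for all $b$. Theorem 4 says that some map to some $\mathbb Z^k$ does work, because $h=3<\infty$. It will be a non-explicit one.

## 4. Counting the values of $f$

A sensible first attempt at a negative answer is to compare growth. Let $f:G\to A$ be a coarse embedding, let $S$ be finite and symmetric, and put $\Phi=\{0\}\cup\bigcup_{s\in S}D(s)$, a finite set by (α). Write $L\Phi$ for the $L$-fold sumset $\Phi+\dots+\Phi$. By (2), $f(B_S(L))-f(1)\subset L\Phi$. Because $A$ is commutative, an element of $L\Phi$ is determined by how often each element of $\Phi$ is used, so $|L\Phi|\le(L+1)^{|\Phi|}$. With (1),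
$$|B_S(L)|\le M(L+1)^{|\Phi|}.$$
So every finitely generated subgroup has polynomial growth, and Gromov's theorem gives the necessary condition of Banakh–Higes–Zarichnyi.

The attempt stops exactly there, because the exponent depends on $S$. The subgroup $\Gamma_m=\langle x,y_1,\dots,y_m\rangle$ of $\Gamma$ has growth of degree $(m+1)+2m=3m+1$. This grows with $m$, but so may $|\Phi|$, and even the rank of $\langle\Phi\rangle$, since $A$ may have infinite rank. No contradiction results.

The way past this is to count not the whole ball but only those elements that are written with a bounded number of letters from outside a fixed subgroup $H$, while letters from $H$ are used without restriction. Commutativity of $A$ lets us reorder: all the letters from $H$ contribute an element of one finitely generated subgroup $B\le A$ that depends only on $H$, and the boundedly many other letters contribute an element of a finite set $Q$. The rank of $B$ is then the exponent, whatever the other letters are. In a non-abelian group, inserting other letters between long words in $H$ can spread the products over more dimensions than this rank.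

**Lemma 2.** Let $E$ be a finitely generated abelian group, $B\le E$ of torsion-free rank $k$, and $Q,\Phi\subset E$ finite with $0\in\Phi$. Then there is $C$ with $|L\Phi\cap(Q+B)|\le CL^k$ for all $L\ge1$.

*Proof.* Let $T$ be the torsion subgroup of $E$, which is finite, and let $\pi:E\to E/T\cong\mathbb Z^r\subset\mathbb R^r$. With $c=\max_{\varphi\in\Phi}\|\pi(\varphi)\|$ we have $\|\pi(e)\|\le cL$ for $e\in L\Phi$.

We first count lattice points. The kernel of $\pi$ on $B$ is torsion, so $\pi(B)$ is free abelian of rank $k$. Let $b_1,\dots,b_k\in\mathbb Z^r$ be a basis. These integer vectors are independent over $\mathbb Q$, so some $k\times k$ minor is non-zero, and they are independent over $\mathbb R$. Hence there is $c_0>0$ with $\|\sum n_ib_i\|\ge c_0\max|n_i|$. So the number of points of $\pi(B)$ of norm at most $2cL$ is at most $(4cL/c_0+1)^k\le C'L^k$ for $L\ge1$, with $C'=(4c/c_0+1)^k$.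

Now fix $q\in Q$ and one element $e_0\in L\Phi\cap(q+B)$, if there is any. For every $e$ in this set, $\pi(e-e_0)\in\pi(B)$ has norm at most $2cL$. So $\pi(e)$ takes at most $C'L^k$ values, and each value is taken by at most $|T|$ elements. Summing over $q$, the bound holds with $C=|Q||T|C'$. $\square$

*Proof of Theorem 2.* Fix a coarse embedding $f:G\to A$.

**Step 1. Find the exponent.** We look for a subgroup of $A$ that contains every displacement caused by $H$. Let $T$ be a finite symmetric generating set of $H$ and $B=\bigl\langle\bigcup_{t\in T}D(t)\bigr\rangle\le A$. By (α), $B$ is finitely generated. Let $k$ be its torsion-free rank; it depends only on $f$ and $H$. By (2), $f(uh)-f(u)\in B$ for all $u\in G$, $h\in H$.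

**Step 2. Locate $f(P)$.** The aim is to show that $f(P)-f(1)$ lies in finitely many cosets of $B$. Let $p=\prod_{i=1}^rs_ih_is_i^{-1}$ with $h_i\in H$. Apply telescoping to the word $s_1,h_1,s_1^{-1},s_2,h_2,s_2^{-1},\dots$. The letter $h_i$ contributes an element of $B$, and $s_i^{\pm1}$ contributes an element of $D(s_i^{\pm1})$. Since $A$ is commutative,
$$f(p)-f(1)\in Q+B,\qquad Q=\sum_{i=1}^r\bigl(D(s_i)+D(s_i^{-1})\bigr),$$
and $Q$ is finite.

**Step 3. Count.** If in addition $p\in B_S(L)$, then (2) gives $f(p)-f(1)\in L\Phi$ with $\Phi=\{0\}\cup\bigcup_{s\in S}D(s)$; the element $0$ fills up words shorter than $L$. Apply Lemma 2 in the finitely generated group $E=\langle B\cup Q\cup\Phi\rangle$. On $P\cap B_S(L)$ the map $f$ takes at most $CL^k$ values, and each at most $M$ times by (1). So $|P\cap B_S(L)|\le MCL^k$. The constants depend on everything; the exponent is the rank of $B$. $\square$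

**Example.** The exponent $k(H)$ may have to exceed the rank of $H$. In the Heisenberg group let $H=\langle x\rangle$. From $[x^b,y]=z^b$ we get $yx^{-b}y^{-1}=x^{-b}z^b$, so $P=H\cdot yHy^{-1}$ consists of all $x^{a-b}z^b$, that is, $P=\langle x,z\rangle$. Let $S=\{x^{\pm1},y^{\pm1}\}$. For $0\le u,v<L$ the element $z^{uL+v}=[x^u,y^L][x^v,y]$ has length at most $2(u+L)+2(v+1)\le 6L$. So the $L^3$ elements $x^az^c$ with $0\le a<L$, $0\le c<L^2$ lie in $P\cap B_S(7L)$. Theorem 2 then says $k(H)\ge3$ for every coarse embedding of the Heisenberg group: the displacements of $x$ alone generate a group of rank at least $3$.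

## 5. Three ways to outgrow a fixed exponent

In each case we suppose that the group coarsely embeds into a countable abelian group, choose $H\cong\mathbb Z$, and produce products of conjugates that outgrow $L^{k(H)}$.

**Step 1. The group $\Gamma$: many commutators with one $x$.** We first check the stated properties. By induction $x^ay_ix^{-a}=y_iz_i^a$ for $a\in\mathbb Z$. The $z_i$ commute with $V$ and with $x$, so they are central; modulo $\langle z_i:i\ge1\rangle$ the generators commute; and $z_i=[x,y_i]$. Hence $[\Gamma,\Gamma]=\langle z_i:i\ge1\rangle$ is central and non-trivial, so $\Gamma$ has class 2. It is torsion-free because $V$ and $\Gamma/V\cong\mathbb Z$ are. A nilpotent group is locally nilpotent-by-finite.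

Let $H=\langle x\rangle$, $k=k(H)$, take $m>k$, and put
$$P=H\cdot y_1Hy_1^{-1}\cdot H\cdot y_2Hy_2^{-1}\cdots H\cdot y_mHy_m^{-1},$$
a product of $2m$ conjugates of $H$. For integers $a_1,\dots,a_m$ with $|a_i|\le L$,
$$\prod_{i=1}^mx^{a_i}\,(y_ix^{-a_i}y_i^{-1})=\prod_{i=1}^m[x^{a_i},y_i]=z_1^{a_1}\cdots z_m^{a_m}\in P.$$
These are $(2L+1)^m$ distinct elements. Each factor has length at most $2L+2\le4L$ in $S=\{x^{\pm1},y_1^{\pm1},\dots,y_m^{\pm1}\}$, so all of them lie in $B_S(4mL)$. Theorem 2 gives $(2L+1)^m\le C(4mL)^k$ for all $L\ge1$. This contradicts $m>k$ as $L\to\infty$.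

**Step 2. The group $\Delta$: one centre, distorted more and more.** Here $H$ will be central, so conjugation does nothing; instead we use that $k(H)$ does not depend on $S$. First the structure of $\Delta$. The centre of $U_n$ is infinite cyclic, generated by $\zeta_n=1+e_{1,n+1}$. The subgroup of $\bigoplus_nU_n$ generated by all $\zeta_n\zeta_m^{-1}$ is the kernel of the sum map $\bigoplus_n\langle\zeta_n\rangle\cong\bigoplus_n\mathbb Z\to\mathbb Z$. It meets each $U_n$, and each $\langle\zeta_n\rangle$, trivially. So each $U_n$ embeds in $\Delta$, and the common image $z$ of all the $\zeta_n$ has infinite order.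

A finitely generated subgroup $K\le\Delta$ lies in the image of $U_2\times\dots\times U_n$ for some $n$. This image is finitely generated nilpotent, and it is normal in $\Delta$ because the other factors commute with it. So $\Delta$ is locally nilpotent, $K^\Delta$ is contained in that image, and $h(K^\Delta)<\infty$.

Next, how long is $z^b$ inside $U_n$? Let $t_i=1+e_{i,i+1}\in U_n$, $1\le i\le n$, so that $t_i^u=1+ue_{i,i+1}$. For $2\le i\le n$ put $X=ue_{1i}$, $Y=ve_{i,i+1}$. Then $X^2=Y^2=YX=0$ and $XY=uv\,e_{1,i+1}$. We compute
$$(1+X)(1+Y)(1-X)(1-Y)=(1+X+Y+XY)(1-X-Y+XY)=1+XY,$$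
since in the expansion the linear terms cancel, $XY$ appears with coefficient $1-1+1$, and every other product contains $X^2$, $Y^2$ or $YX$. So $[1+ue_{1i},1+ve_{i,i+1}]=1+uv\,e_{1,i+1}$, and by iteration
$$[t_1^{u_1},t_2^{u_2},\dots,t_n^{u_n}]=\zeta_n^{u_1u_2\cdots u_n}.$$
If $0\le u_i\le a$ for all $i$, the length $\ell_i$ of the $i$-fold commutator in $S_n=\{t_1^{\pm1},\dots,t_n^{\pm1}\}$ satisfies $\ell_1\le a$ and $\ell_i\le2\ell_{i-1}+2a$. So $\ell_n\le c_na$ with $c_n=3\cdot2^{n-1}-2$.

Let $a\ge2$ and $0\le b<a^n$, and write $b=\sum_{j=0}^{n-1}u_ja^j$ with $0\le u_j<a$. The element $z^{u_ja^j}$ is an iterated commutator as above: the first exponent is $u_j$, $j$ of the remaining $n-1$ exponents are $a$, and the others are $1$. It has length at most $c_na$. Multiplying the $n$ pieces, $z^b\in B_{S_n}(nc_na)$ for all $0\le b<a^n$.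

Apply Theorem 2 with $H=P=\langle z\rangle$ ($r=1$, $s_1=1$) and $S=S_n$. It gives $a^n\le C(nc_na)^{k(H)}$ for all $a\ge2$, with $C$ depending on $n$. Letting $a\to\infty$ we get $n\le k(H)$. This holds for every $n$, a contradiction.

**Step 3. The group $\mathbb Z\wr F$: many commuting conjugates.** Finitely many elements of $\mathbb Z\wr F$ involve finitely many elements of $F$, which generate a finite subgroup $F_0$, and finitely many lamps, whose $F_0$-orbits are finite. So they lie in some $\mathbb Z^N\rtimes F_0$, which is abelian-by-finite. Hence $\mathbb Z\wr F$ is locally abelian-by-finite.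

Let $H\cong\mathbb Z$ be the lamp group at $1\in F$. For distinct $s_1,\dots,s_m\in F$ the conjugate $s_iHs_i^{-1}$ is the lamp group at $s_i$, so the product $P$ of these conjugates is isomorphic to $\mathbb Z^m$. Let $S$ consist of the standard generators of $P$ and their inverses. The vectors with all entries in $\{0,1,\dots,\lfloor L/m\rfloor\}$ lie in $B_S(L)$, so $|P\cap B_S(L)|\ge(L/m)^m$. Theorem 2 gives $m\le k(H)$. Since $F$ is infinite, $m$ is arbitrary, a contradiction. This completes the proof of Theorem 1. $\square$

## 6. Normal closures in locally nilpotent groups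

To prove Theorem 3 we want to replace the product set $P$ by a whole normal closure. A normal closure is generated by conjugates of $H$, but Theorem 2 needs a product of a fixed finite number of them. Nilpotency supplies this.

**Lemma 3.** A nilpotent group $N=\langle x_1,\dots,x_m\rangle$ is a product of finitely many of the cyclic subgroups $\langle x_i\rangle$, with repetitions allowed.

*Proof.* We use induction on the class $c$. For $c\le1$ the group is abelian and $N=\langle x_1\rangle\cdots\langle x_m\rangle$. Let $c\ge2$. By induction applied to $N/\gamma_c(N)$, we have $N=\langle x_{i_1}\rangle\cdots\langle x_{i_r}\rangle\,\gamma_c(N)$, and it remains to put $\gamma_c(N)$ into a finite product. Since $\gamma_{c+1}(N)=1$, (T1) says that $\gamma_c(N)$ is abelian and generated by the finitely many commutators $\kappa=[x_{j_1},\dots,x_{j_c}]$, and that the $c$-fold commutator is multiplicative in each entry. Hence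
$$\kappa^a=[x_{j_1}^a,x_{j_2},\dots,x_{j_c}]\qquad(a\in\mathbb Z).$$
Written out, the right side is a word of fixed shape in $x_{j_1}^{\pm a}$ and the letters $x_{j_2}^{\pm1},\dots,x_{j_c}^{\pm1}$; only $a$ varies. So all powers $\kappa^a$ lie in one finite product of groups $\langle x_i\rangle$. Every element of $\gamma_c(N)$ is a product of one power of each $\kappa$, taken in a fixed order, so $\gamma_c(N)$ lies in a finite product of groups $\langle x_i\rangle$. $\square$

*Proof of Theorem 3.* Let $H\le G$ be finitely generated and $k(H)$ the exponent of Theorem 2.

**Step 1. Bound $h(H^K)$ for finitely generated $K$.** Let $K\supseteq H$ be a finitely generated subgroup of $G$; it is nilpotent. By (T1), $H^K\le K$ is finitely generated. It is generated by all $K$-conjugates of elements of $H$, so finitely many of them suffice, say $x_i=s_ih_is_i^{-1}$. By Lemma 3, $H^K$ is a finite product of groups $\langle x_i\rangle\subset s_iHs_i^{-1}$. So it is contained in a finite product $P$ of conjugates of $H$. Apply Theorem 2 with $S$ a finite symmetric generating set of $H^K$: since $B_S(L)\subset H^K\subset P$, we get $|B_S(L)|\le CL^{k(H)}$.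 By (T2) the growth degree of $H^K$ is at least its Hirsch length, so $h(H^K)\le k(H)$.

**Step 2. Let $K$ grow.** The bound does not depend on $K$. A finitely generated subgroup of $H^G$ has finitely many generators, and each is a product of finitely many conjugates $ghg^{-1}$ with $h\in H$. Let $K$ be generated by $H$ and these finitely many $g$. The subgroup lies in $H^K$, so its Hirsch length is at most $k(H)$. Hence $h(H^G)\le k(H)<\infty$. $\square$

## 7. Finite rank: growth and Hirsch length

We turn to Theorem 4. The plan is (a)⇒(b)⇒(c)⇒(d)⇒(c)⇒(a). The implication (c)⇒(a) has its own section; the others are short. (a)⇒(b) is trivial.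

**Step 1. (b)⇒(c).** In finite rank the growth comparison of Section 4 works, because the rank of the target bounds the exponent for all $S$ at once. Let $f:G\to A$ be a coarse embedding with $A$ of torsion-free rank $k$. Then $f(B_S(L))-f(1)\subset L\Phi$ with $\Phi=\{0\}\cup\bigcup_{s\in S}D(s)$. Apply Lemma 2 with $E=B=\langle\Phi\rangle$, whose rank is at most $k$, and $Q=\{0\}$. With (1), $|B_S(L)|\le MCL^k$. So (c) holds with $D=k$.

**Step 2. (c)⇒(d).** By (c) every finitely generated subgroup has polynomial growth of degree at most $D$. By Gromov's theorem it is nilpotent-by-finite, and by (T2) its Hirsch length is at most $D$. So $h(G)\le D$.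

**Step 3. (d)⇒(c).** The growth degree $\sum ir_i$ must be bounded by a function of $h=h(G)$ alone; the danger is large indices $i$. Let $S$ be finite symmetric, $K=\langle S\rangle$, $N\le K$ nilpotent of finite index, $r_i=\mathrm{rk}(\gamma_i(N)/\gamma_{i+1}(N))$. Then $\sum r_i\le h$. If $r_i=0$, then $\gamma_i/\gamma_{i+1}$ is torsion, so its tensor product with $N/\gamma_2$ is torsion, and by (T1) $r_{i+1}=0$. So the non-zero $r_i$ form an initial segment $r_1,\dots,r_l$ with $l\le h$. Hence $\sum ir_i\le h\sum r_i\le h^2$, and (T2) gives (c) with $D=h^2$.

## 8. From polynomial growth to $\mathbb Z^k$ by random Lipschitz maps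

We prove (c)⇒(a). If $G$ is finite there is nothing to do, so let $G$ be infinite. Increasing $D$, we may assume that $D\ge1$ is an integer. The map will be a sum of Lipschitz maps $F_j$, where $F_j$ separates points at distances between a scale $\rho_j$ and the next scale $\rho_{j+1}$. Each $F_j$ is a sum of hat functions with random heights.

**Step 1. A proper metric of polynomial growth.** Condition (c) has one exponent but constants $C_S$ that vary with $S$. We hide the constants in the weights of the generators. Let $G=\{g_1,g_2,\dots\}$, $S_n=\{g_1^{\pm1},\dots,g_n^{\pm1}\}$, and let $C_n\ge1$ satisfy $|B_{S_n}(L)|\le C_nL^D$ for $L\ge1$. Choose strictly increasing integers $w_1=1$ and $w_n\ge C_n$ for $n\ge2$. For $s\in\bigcup S_n$ let $w(s)=w_n$ for the least $n$ with $s\in S_n$; then $w(s)=w(s^{-1})$. Let $|g|$ be the minimum of $\sum w(s_i)$ over all factorizations $g=\prod s_i$ with $s_i\in\bigcup S_n$, the empty one allowed for $g=1$. Then $|1|=0$, $|g|\ge1$ for $g\ne1$, $|g^{-1}|=|g|$ and $|gg'|\le|g|+|g'|$. So $d(g,g')=|g^{-1}g'|$ is a left-invariant metric.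

Let $V(r)=|\{g:|g|\le r\}|$ for real $r$; by left-invariance every ball of radius $r$ has $V(r)$ points. Let $L\ge1$ and $w_n\le L<w_{n+1}$. An element with $|g|\le L$ has a factorization of weight at most $L$. All its letters have weight below $w_{n+1}$, so they lie in $S_n$. There are at most $L$ of them, since weights are at least $1$. So the $L$-ball lies in $B_{S_n}(\lfloor L\rfloor)$. For $n\ge2$ this gives $V(L)\le C_nL^D\le w_nL^D\le L^{D+1}$, and for $n=1$ it gives $V(L)\le C_1L^D$. Hence $d$ is proper, and with $q=D+1\ge2$ and $C=C_1\ge1$,
$$V(L)\le CL^q\qquad(L\ge1). \tag{3}$$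
By Section 1 we may use this metric.

**Step 2. Good scales.** We will need the ratio $V(8\rho)/V(\rho/2)$ to be bounded. The bound (3) does not control it at a given $\rho$, since a function satisfying (3) can still jump; but it cannot jump at all scales. Let $\bar M=16^{2q+1}$.

*Claim.* For all sufficiently large $R$ there is $\rho\in[R,R^2]$ with $V(8\rho)\le\bar MV(\rho/2)$.

Suppose not, with $R\ge16$. For integers $i$ with $R/2\le16^i\le R^2/2$ take $\rho=2\cdot16^i\in[R,R^2]$. Then $V(16^{i+1})>\bar MV(16^i)$. These $i$ are consecutive integers that fill an interval of length $\log_{16}R\ge1$, so there are at least $\log_{16}R-1$ of them and at least one. Let $i_1$ be the largest; $16^{i_1+1}\le8R^2$. Multiplying the inequalities and using $V\ge1$,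
$$C(8R^2)^q\ge V(16^{i_1+1})\ge\bar M^{\log_{16}R-1}=R^{2q+1}/\bar M .$$
This fails once $R>C8^q\bar M$, which proves the claim.

Take $R_0\ge16$ so large that the claim holds for all $R\ge R_0$ and that (5) below holds. Put $R_{j+1}=R_j^4$, and take $\rho_j\in[R_j,R_j^2]$ as in the claim. Since $\rho_{j+1}\ge R_j^4\ge\rho_j^2$ and $\rho_{j+1}\le R_{j+1}^2=R_j^8\le\rho_j^8$,
$$\rho_j^2\le\rho_{j+1}\le\rho_j^8,\qquad V(8\rho_j)\le\bar MV(\rho_j/2).$$

**Step 3. Building blocks at scale $\rho_j$.** We construct a Lipschitz map with free parameters. Let $k=40q$ and $\varepsilon_j=\rho_j^{-1/2}$. Let $Y_j\subset G$ be a maximal subset with pairwise distances $>\rho_j$; by maximality every point of $G$ is within $\rho_j$ of $Y_j$. For $z\in Y_j$ let $\psi_z(x)=\max(0,2\rho_j-d(x,z))$, a 1-Lipschitz hat.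

For fixed $x$ at most $\bar M$ of the $z\in Y_j$ have $\psi_z(x)>0$. Indeed, such $z$ satisfy $d(x,z)<2\rho_j$, and the balls $B(z,\rho_j/2)$ are disjoint and lie in $B(x,3\rho_j)$. So their number is at most $V(3\rho_j)/V(\rho_j/2)\le V(8\rho_j)/V(\rho_j/2)\le\bar M$.

For parameters $u_z\in[0,1]^k$, $z\in Y_j$, put
$$F_j(x)=\varepsilon_j\sum_{z\in Y_j}u_z\psi_z(x)\in\mathbb R^k.$$
In the sup norm $F_j$ is $2\bar M\varepsilon_j$-Lipschitz: for given $x,x'$, at most $2\bar M$ hats are non-zero at $x$ or at $x'$, and each changes by at most $d(x,x')$. The factor $\varepsilon_j$ makes the Lipschitz constants summable, and still leaves bumps of height about $\varepsilon_j\rho_j=\rho_j^{1/2}$.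

**Step 4. What $F_j$ must achieve, and why parity enters.** Naively one would ask that $F_0+\dots+F_j$ separate points at distances in $[4\rho_j,4\rho_{j+1})$. But then the next map spoils it: all we know about $F_{j+1}$ at such distances is the bound $2\bar M\varepsilon_{j+1}\cdot4\rho_{j+1}=8\bar M\rho_{j+1}^{1/2}$, which is large. The map $F_{j+2}$ is harmless, since $\varepsilon_{j+2}\rho_{j+1}\le1$. So we keep even and odd indices in separate coordinates. With $W_j=\sum_{i\le j,\ i\equiv j\,(2)}F_i$, we choose $F_0,F_1,\dots$ successively so that
$$\|W_j(x)-W_j(y)\|_\infty\ge\rho_j^{1/4}\quad\text{whenever }4\rho_j\le d(x,y)<4\rho_{j+1}. \tag{4}$$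

**Step 5. One pair is very unlikely to fail.** Suppose $F_i$ is fixed for $i<j$. Choose an integer $m\ge\rho_j$, and let all coordinates $u_z^{(\alpha)}$ ($z\in Y_j$, $1\le\alpha\le k$) be independent and uniform on $\{0,\frac1m,\dots,\frac{m-1}m\}$. For an unordered pair $\{x,y\}$ with $4\rho_j\le d(x,y)<4\rho_{j+1}$ let $E_{x,y}$ be the event that (4) fails for it. Pick $z\in Y_j$ with $d(x,z)\le\rho_j$. Then $\psi_z(x)\ge\rho_j$, and $\psi_z(y)=0$ because $d(y,z)\ge3\rho_j$. Condition on all $u_{z'}$ with $z'\ne z$. The $\alpha$-th coordinate of $W_j(x)-W_j(y)$ is then a constant plus $\varepsilon_j\psi_z(x)u_z^{(\alpha)}$. It is uniform on $m$ points in arithmetic progression with spacing at least $\rho_j^{1/2}/m$. An open interval of length $2\rho_j^{1/4}$ contains at most $2\rho_j^{1/4}m/\rho_j^{1/2}+1$ of them. So the coordinate lies in $(-\rho_j^{1/4},\rho_j^{1/4})$ with probability at most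
$$2\rho_j^{-1/4}+\tfrac1m\le3\rho_j^{-1/4}.$$
The $k$ coordinates are conditionally independent, and the bound does not depend on the conditioning. Therefore $\Pr(E_{x,y})\le(3\rho_j^{-1/4})^{40q}=3^{40q}\rho_j^{-10q}$.

**Step 6. All pairs at once.** There are infinitely many pairs, so a union bound over them is useless; but the events are only locally dependent. The event $E_{x,y}$ depends only on those $u_z$ with $z$ at distance less than $2\rho_j$ from $x$ or $y$. If no endpoint of $\{x',y'\}$ is within $4\rho_j$ of an endpoint of $\{x,y\}$, then no $z$ matters for both pairs. So $E_{x,y}$ is mutually independent of the family of all such $E_{x',y'}$. The exceptional pairs, $\{x,y\}$ included, have an endpoint in one of two balls of radius $4\rho_j$, and their other endpoint is within $4\rho_{j+1}$ of it. By (3) their number is at most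
$$2V(4\rho_j)V(4\rho_{j+1})\le2C^24^{2q}\rho_j^q\rho_{j+1}^q\le2C^24^{2q}\rho_j^{9q}.$$
We required that $R_0$ be so large that
$$e\cdot3^{40q}\rho_j^{-10q}\cdot2C^24^{2q}\rho_j^{9q}=2e\,3^{40q}C^24^{2q}\,\rho_j^{-q}\le1\quad\text{for all }j, \tag{5}$$
which is possible since $\rho_j\ge R_0$. By the Local Lemma (T4), any finitely many of the events can be avoided simultaneously.

To avoid all of them, consider the compact space $\prod_{z,\alpha}\{0,\frac1m,\dots,\frac{m-1}m\}$. Each event depends on finitely many coordinates, so its complement is closed. Any finitely many complements have a common point, so by compactness all of them do. Such a point defines $F_j$ with (4), and the construction continues with $j+1$.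

**Step 7. The sum is a coarse embedding.** Put
$$F^0=\sum_{i\text{ even}}(F_i-F_i(1)),\qquad F^1=\sum_{i\text{ odd}}(F_i-F_i(1)),\qquad F=(F^0,F^1):G\to\mathbb R^{2k}.$$
Since $\rho_i\ge\rho_0^{2^i}\ge2^{2^i}$, the sum $\Lambda=\sum_i2\bar M\varepsilon_i$ is finite. As $\|F_i(x)-F_i(1)\|_\infty\le2\bar M\varepsilon_id(x,1)$, both series converge, and $F$ is $\Lambda$-Lipschitz for the sup norm.

For the lower bound, let $4\rho_j\le d(x,y)<4\rho_{j+1}$ and look at the component $F^p$ with $p\equiv j$ modulo $2$. There $F^p(x)-F^p(y)$ equals $W_j(x)-W_j(y)$ plus the terms of index $i=j+2+2l$, $l\ge0$; the constants $F_i(1)$ cancel. Since $\rho_{j+2+2l}\ge\rho_{j+1}^{2^{1+2l}}$, we have $\varepsilon_{j+2+2l}\le\rho_{j+1}^{-2^{2l}}$. So these terms contribute at most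
$$\sum_{l\ge0}2\bar M\varepsilon_{j+2+2l}\cdot4\rho_{j+1}\le8\bar M\sum_{l\ge0}\rho_{j+1}^{\,1-2^{2l}}\le16\bar M,$$
because the exponents are $0,-3,-15,\dots$ and $\rho_{j+1}\ge2$. With (4),
$$\|F(x)-F(y)\|_\infty\ge\rho_j^{1/4}-16\bar M .$$
So $F$ is a coarse embedding with $\rho_+(t)=\Lambda t$, and $\rho_-(t)=\max(0,\rho_j^{1/4}-16\bar M)$ on $[4\rho_j,4\rho_{j+1})$, $\rho_-(t)=0$ for $t<4\rho_0$. This $\rho_-$ is non-decreasing and tends to $\infty$ because $\rho_j$ increases to $\infty$. Replacing each coordinate by its integer part changes coordinate differences by less than $1$. So we may replace $\rho_-$ by $\max(0,\rho_--1)$ and $\rho_+$ by $\rho_++1$, and obtain a coarse embedding $G\to\mathbb Z^{2k}=\mathbb Z^{80(D+1)}$. This proves (c)⇒(a), and with it Theorem 4. $\square$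

## 9. Direct sums

*Proof of Corollary 5.* We want to take the direct sum of the embeddings of the factors. The conditions (α) and (β) of Lemma 1 are suited to this, but one point needs care: an element of $\bigoplus G_i$ has infinitely many trivial coordinates, and if infinitely many $f_i$ failed to be injective, then (β) could fail, as points could differ in arbitrarily far coordinates without $f$ noticing.

**Step 1. Make each factor map injective.** By Theorem 4 there are coarse embeddings $f_i:G_i\to\mathbb Z^{k_i}$; for finite $G_i$ any map will do. By Lemma 1 they satisfy (α) and (β), and by (1) the fibres of $f_i$ have at most $M_i$ elements. Add to $f_i$ one more coordinate $G_i\to\{1,\dots,M_i\}\subset\mathbb Z$ that is injective on each fibre. The new map is injective. It satisfies (α), because the new coordinate of a displacement takes finitely many values, and it satisfies (β), because one can project a finite set $Q$ to the old coordinates. Subtracting a constant, which changes no differences, we get $f_i(1)=0$. We rename $k_i+1$ to $k_i$; now $k_i\ge1$.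

**Step 2. Sum up.** Since $f_i(1)=0$, the map $f=\bigoplus f_i:\bigoplus G_i\to\bigoplus\mathbb Z^{k_i}\cong\bigoplus_{\mathbb N}\mathbb Z$ is defined. To check (α), note that $f(xg)-f(x)$ is supported on the finite set $\mathrm{supp}(g)$, and in each coordinate there it takes finitely many values by (α) for $f_i$. To check (β), let $Q$ be finite and let $\mathrm{supp}(Q)$ be the finite union of the supports of its elements. Suppose $f(y)-f(x)\in Q$. For $i\notin\mathrm{supp}(Q)$ we have $f_i(x_i)=f_i(y_i)$, so $x_i=y_i$ by injectivity. For each of the finitely many other $i$, $x_i^{-1}y_i$ lies in a finite set by (β) for $f_i$. So $x^{-1}y$ lies in a finite set.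

**Step 3. Pass to subgroups.** Conditions (α) and (β) are inherited by the restriction of $f$ to any subgroup $K$. If $K$ is infinite, Lemma 1 shows that $f|_K$ is a coarse embedding; if $K$ is finite, every map is one. Finally, $UT_n(\mathbb Z)$ is finitely generated nilpotent, so it satisfies (d) of Theorem 4, and $\bigoplus_nUT_n(\mathbb Z)$ is an example. $\square$
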